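# Arcs through an isolated threefold singularity and arcs centered on a curve

## 1. Arcs on a smooth variety

Varieties are irreducible and defined over $\mathbb C$. A formal arc on $Y$ is a morphism $\phi:\operatorname{Spec}\mathbb C[[t]]\to Y$, and its center is the point $\phi(0)$. If $Y\subset\mathbb A^N$ is affine, let $\mathrm{Arc}(Y)$ be the affine scheme whose $R$-points are the $N$-tuples of power series in $R[[t]]$ satisfying the equations of $Y$. Its coordinates are the infinitely many coefficients of these series, so it is not noetherian. In general one glues. For $Z\subset Y$ closed, $\mathrm{Arc}(Z\subset Y)$ is the closed subset of arcs with center in $Z$, and $\mathrm{Arc}(p\in Y)=\mathrm{Arc}(\{p\}\subset Y)$. For $T$ locally closed, $\mathrm{Arc}(T\subset Y)$ is defined in the same way.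

We use all scheme points of arc spaces. A point $\xi$ with residue field $\kappa(\xi)$ carries an arc over $\kappa(\xi)$, whose center is the scheme point $\xi(0)\in Y$. An arc over a field $L$ *lies over* $\xi$ if its classifying map $\operatorname{Spec}L\to\mathrm{Arc}(Y)$ has image $\xi$. We write $x\rightsquigarrow y$ if $y\in\overline{\{x\}}$, and then call $x$ a generization of $y$.

The question is this: what are the irreducible components of $\mathrm{Arc}(Z\subset Y)$? In the smooth case the answer is what one hopes.

**Proposition 1.** Let $Y$ be smooth and let $Z\subset Y$ be closed with irreducible components $Z_i$. Then the $\mathrm{Arc}(Z_i\subset Y)$ are the irreducible components of $\mathrm{Arc}(Z\subset Y)$. If $Z_i^\circ\subset Z_i$ is open and nonempty, then $\mathrm{Arc}(Z_i^\circ\subset Y)$ is dense in $\mathrm{Arc}(Z_i\subset Y)$.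

**Proof.** Cover $Y$ by affine open sets $V$ with étale maps $h:V\to\mathbb A^N$. Given an $R$-point $v$ of $V$ and an $R[[t]]$-point of $\mathbb A^N$ with constant term $h(v)$, infinitesimal lifting along $R[t]/t^{k+1}\to R[t]/t^k$ for all $k$ gives a unique $R[[t]]$-point of $V$ above it with constant term $v$. Hence
$$\mathrm{Arc}(V)\cong V\times_{\mathbb A^N}\mathrm{Arc}(\mathbb A^N)\cong V\times\mathbb A^\infty ,\tag{1}$$
where $\mathbb A^\infty$ records the coefficients of $t,t^2,\dots$. For $T\subset V$ irreducible, $\mathrm{Arc}(T\subset V)\cong T\times \mathbb A^\infty$ is irreducible, since a polynomial ring over a domain is a domain. The nonempty sets $\mathrm{Arc}(Z_i\cap V\subset Y)$ are therefore irreducible; they are open in $\mathrm{Arc}(Z_i\subset Y)$, cover it, and any two of them meet because $Z_i$ is irreducible. So $\mathrm{Arc}(Z_i\subset Y)$ is irreducible, and its nonempty open subset $\mathrm{Arc}(Z_i^\circ\subset Y)$ is dense. Finally $\mathrm{Arc}(Z\subset Y)$ is the finite union of the closed sets $\mathrm{Arc}(Z_i\subset Y)$, and $\mathrm{Arc}(Z_i\subset Y)\subset\mathrm{Arc}(Z_j\subset Y)$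 forces $Z_i\subset Z_j$ (look at constant arcs). $\square$

So on a smooth variety, the arcs through a point $p\in Z$ are limits of arcs centered at nearby points of $Z$, unless $p$ is isolated in $Z$. By (1) one may move the center and keep the other coefficients.

What changes when $p\in Z$ is a singular point of $Y$? The product structure (1) is gone at $p$, and the arcs through $p$ might form components of their own. We try the simplest singularity.

## 2. A curve through the vertex of a quadric cone

Let $n\ge2$, $Q=x_0^2+\dots+x_n^2$ with polar form $B$, and $H=\{Q=0\}\subset\mathbb A^{n+1}$. An arc through $0$ is $t\psi$, and $Q(t\psi)=t^2Q(\psi)$. So $\phi=t\psi\mapsto\psi$ identifies $\mathrm{Arc}(0\in H)$ with $\mathrm{Arc}(H)$, which is irreducible by Kolchin's theorem (the arc space of a variety over $\mathbb C$ is irreducible).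

**Proposition 2.** If $Z\subset H$ is an irreducible curve through $0$, then $\mathrm{Arc}(0\in H)\not\subset\overline{\mathrm{Arc}(Z\setminus0\subset H)}$.

**Proof.** Map an arc $a+bt+\cdots$ to $(a,b)$. The coefficient of $t$ in $Q(a+bt+\cdots)=0$ gives $B(a,b)=0$, so $\mathrm{Arc}(Z\setminus 0\subset H)$ maps into $T=\{(a,b):a\in Z\setminus0,\ B(a,b)=0\}$. Let $\nu:\tilde Z\to Z$ be the normalization, let $o_1,\dots,o_k$ be the points over $0$, let $\pi$ be a local parameter at $o_j$, and write $a=\pi^{m_j}a'$ near $o_j$ with $v_j=a'(o_j)\ne0$. Near $o_j$ the preimage of $T$ lies in the closed set $\{(z,b):B(a'(z),b)=0\}$, whose fiber over $o_j$ is the hyperplane $v_j^\perp$. As $\tilde Z\times\mathbb A^{n+1}\to Z\times\mathbb A^{n+1}$ is finite, hence closed, $\overline T\cap\{a=0\}\subset\bigcup_j\{0\}\times v_j^\perp$. If $\mathrm{Arc}(0\in H)$ were in the closure, then for every $b$ with $Q(b)=0$ the arc $tb$ would give $(0,b)\in\overline T$. Then the cone $\{Q=0\}$, irreducible since $n\ge2$, would lie in one hyperplane and, by dimension, equal it. Then $Q$ would be a multiple of the square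 of a linear form, which it is not. $\square$

So at this singular point the answer is different: a curve through the vertex does not absorb the arcs through the vertex.

**Where first-order information stops.** For $f$ with an isolated singularity at $0$ the same argument replaces $B(a,b)=0$ by $df_a(b)=0$ and looks at the limits of the hyperplanes $\ker df_a$ as $a\to0$ along $Z$. Take
$$f=y^2+x_1^3+\dots+x_n^3,\qquad Z=\{(s^2\alpha_1,\dots,s^2\alpha_n,s^3\beta)\},\qquad \beta^2=-\sum\alpha_i^3\neq0 .$$
Here $df_a(b)=s^3(2\beta b_y+3s\sum\alpha_i^2b_i)$, so the limit hyperplane is $\{b_y=0\}$. But every arc of $H$ through $0$ has $2\operatorname{ord}y\ge3$, hence $\operatorname{ord}y\ge2$ and $b_y=0$. All the $1$-jets $(0,b)$ of arcs through $0$ lie in the limit, and there is no contradiction. One has to control longer jets, of a length that depends on the component.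

## 3. Sideways deformations and the statement

**Definition (sideways deformation).** Let $\phi:\operatorname{Spec}\mathbb C[[t]]\to X$ be an arc with $\phi(0)\in\operatorname{Sing}X$. A *sideways deformation* of $\phi$ is a morphism $\Phi:\operatorname{Spec}\mathbb C[[t,s]]\to X$ that restricts to $\phi$ on $(s=0)$ and such that the ideal generated by $\Phi^*I_{\operatorname{Sing}X}$ contains $(t,s)^m$ for some $m\ge1$; that is, $\Phi^{-1}(\operatorname{Sing}X)$ is supported at the closed point.

(The condition is printed as $\Phi^*I_{\operatorname{Sing}X}\subset(t,s)^m$ in the paper quoted below; the intended meaning is the one just stated.) For convergent $\Phi$ it says that the arcs $t\mapsto\Phi(t,s_0)$, for small $s_0\ne0$, avoid $\operatorname{Sing}X$ on a disc whose radius does not depend on $s_0$.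

**Definition (arc-wise Nash-trivial).** A singularity $(x\in X)$ is *arc-wise Nash-trivial* if every general arc in $\mathrm{Arc}(x\in X)$ has a sideways deformation.

*An example.* Let $H=\{xy=zw\}\subset\mathbb A^4$, and let $\phi=(x,y,z,w)$ be an arc through $0$ with all coordinates nonzero; these arcs form a dense open subset of the irreducible space $\mathrm{Arc}(0\in H)$. Put $a=\gcd(x,z)$ in $\mathbb C[[t]]$, $x=ac$, $z=ad$. Then $cy=dw$ with $\gcd(c,d)=1$, so $y=bd$ and $w=bc$. Set $\Phi=\bigl((a+s)(c+s),\,bd,\,(a+s)d,\,b(c+s)\bigr)$. It maps to $H$ and restricts to $\phi$. Since $(AC,BD,AD,BC)=0$ if and only if $A=B=0$ or $C=D=0$, the preimage of $0$ is $\{a+s=b=0\}\cup\{c+s=d=0\}$. As $b$ is a unit times a power of $t$, the first set is empty or contained in $\{t=0,\ a(0)+s=0\}$, which is at most the closed point; the same holds for the second. So the node is arc-wise Nash-trivial.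

*A non-example.* On $xy=z^2$ the arc $(t,t,t)$ has no sideways deformation. If $\Phi=(X,Y,W)$ were one, then $X(t,0)=t$, so $X$ has order one and is a prime element of $\mathbb C[[t,s]]$. From $X\mid W^2$ we get $X\mid W$, so $X^2\mid XY$ and $X\mid Y$. The curve $\{X=0\}$ would map to the singular point.

**Definition ($\mathbb Q$-factorial).** $Y$ is *$\mathbb Q$-factorial* if it is normal and every Weil divisor on $Y$ has a nonzero multiple that is Cartier.

*A non-example.* On $xy=zw$ no positive multiple of the plane $P=\{x=z=0\}$ is Cartier near $0$. A local equation would restrict to the plane $\{y=w=0\}$ as a function that vanishes at $0$, hence along a curve; but $P\cap\{y=w=0\}=\{0\}$.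

Besides Proposition 1, which we call fact (a), two known facts are used without proof.

* **Fact (b).** If $Y$ has isolated, arc-wise Nash-trivial singularities and $Z\subset Y$ is the support of an effective Cartier divisor, then the irreducible components of $\mathrm{Arc}(Z\subset Y)$ are in natural one-to-one correspondence with those of $Z$.
* **Fact (c).** If $(x\in X)$ is arc-wise Nash-trivial, then every arc in $\mathrm{Arc}(x\in X)$ has a sideways deformation.

By fact (c), $xy=z^2$ is not arc-wise Nash-trivial.

Our main result was conjectured by Jennifer M. Johnson and János Kollár, "Arc spaces of cA-type singularities", arXiv:1306.1208 (2013).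

**Theorem C.** Let $Y$ be a 3-dimensional complex variety with isolated, $\mathbb Q$-factorial, arc-wise Nash-trivial singularities. Let $Z\subset Y$ be a closed subset. Then the irreducible components of $\mathrm{Arc}(Z\subset Y)$ are in natural one-to-one correspondence with the disjoint union of the following two sets.

1. Irreducible components of $Z$, where a component consisting of a single singular point of $Y$ is not counted.
2. Irreducible components of $\mathrm{Arc}(p\in Y)$, where $p\in Y$ is any singular point such that $p\in Z$ and $\dim_pZ\le1$.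

To $Z_i$ in item 1 one attaches the closure in $\mathrm{Arc}(Z\subset Y)$ of the set of arcs $\phi$ with $\phi(0)\in Z_i^\circ$, where $Z_i^\circ$ is $Z_i$ minus $\operatorname{Sing}Y$ and minus the other components of $Z$. To a component of $\mathrm{Arc}(p\in Y)$ in item 2 one attaches that component itself. These closed subsets are irreducible components of $\mathrm{Arc}(Z\subset Y)$, they are pairwise distinct, and every irreducible component arises in this way.

**Normality cannot be dropped.** Let $\mathfrak m=(x,y,z)\subset\mathbb C[x,y,z]$ and $Y=\operatorname{Spec}(\mathbb C+\mathfrak m^2)$. Then $\mathbb A^3\to Y$ is finite, bijective, and an isomorphism off $0\mapsto p$. Every surface in $Y$ supports a Cartier divisor: if $g$ defines its preimage in $\mathbb A^3$ and $g(0)=0$, use $g^2\in\mathfrak m^2$; if $g(0)\ne0$, the surface lies in the smooth locus. A nonconstant arc through $p$ lifts to $\mathbb A^3$, because its generic point lifts and $\mathbb A^3\to Y$ is proper. For a lift with $\varphi_2\ne0$, the map $(\varphi_1+s,\varphi_2,\varphi_3)$ induces a sideways deformation: where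 $\varphi_2=0$ we have $t=0$, and then $s=0$. But let $Z$ be the image of a line $\ell\ni0$. By Proposition 1, $\mathrm{Arc}(0\in\mathbb A^3)$ lies in the closure of the arcs centered on $\ell\setminus0$, so $\mathrm{Arc}(p\in Y)$, its image, lies in the closure of the arcs centered on $Z\setminus p$. Item 2 would fail.

## 4. Reduction to one non-inclusion

Everything comes down to the following statement, which Proposition 2 establishes for the quadric cone.

**Proposition 3.** Let $Y$ be as in Theorem C, $p\in\operatorname{Sing}Y$, $N$ an irreducible component of $\mathrm{Arc}(p\in Y)$, $Z_1\ni p$ an irreducible curve in $Y$, and $Z_1^\circ$ a nonempty open subset of $Z_1\setminus\operatorname{Sing}Y$. Then $N\not\subset\overline{\mathrm{Arc}(Z_1^\circ\subset Y)}$.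

**Proof of Theorem C, assuming Proposition 3.** $\operatorname{Sing}Y$ is finite. If $Z=Y$, then $\mathrm{Arc}(Y)$ is irreducible by Kolchin's theorem, it is the closure of its nonempty open subset $\mathrm{Arc}(Y_{reg})$, and item 2 is empty. Let $Z\ne Y$ with components $Z_i$. Let $I'$ be the set of $i$ such that $Z_i$ is not a single singular point of $Y$, and for $i\in I'$ let $W_i=\overline{\mathrm{Arc}(Z_i^\circ\subset Y)}$.

**Step 1: the $W_i$, $i\in I'$, are distinct components.** This gives item 1. The set $Z_i^\circ$ is nonempty, irreducible, open in $Z$, and contained in $Y_{reg}$. By Proposition 1, $\mathrm{Arc}(Z_i^\circ\subset Y)$ is irreducible, and it is open in $\mathrm{Arc}(Z\subset Y)$. The closure of a nonempty irreducible open set is a component. These open sets are disjoint for different $i$, so the components are distinct.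

**Step 2: a component $C$ whose generic point $\xi$ has $\xi(0)\in Y_{reg}$ is some $W_i$, $i\in I'$.** This finds all components not concentrated at singular points. $C$ meets the open subset $\mathrm{Arc}(Z\cap Y_{reg}\subset Y_{reg})$ in a component of it. By Proposition 1 this component is $\mathrm{Arc}(Z_i\cap Y_{reg}\subset Y_{reg})$ for some $i\in I'$, in which $\mathrm{Arc}(Z_i^\circ\subset Y)$ is dense.

**Step 3: if $p\in Z\cap\operatorname{Sing}Y$ and $\dim_pZ=2$, then $\mathrm{Arc}(p\in Y)\subset W_i$ for some $i\in I'$.** Surfaces absorb the arcs through $p$; here $\mathbb Q$-factoriality enters. Let $Z_i\ni p$ be a surface. Some $mZ_i$, $m\ge1$, is Cartier, so $\mathrm{Arc}(Z_i\subset Y)$ is irreducible by fact (b). Its nonempty open subset $\mathrm{Arc}(Z_i^\circ\subset Y)$ is dense, so $\mathrm{Arc}(p\in Y)\subset\mathrm{Arc}(Z_i\subset Y)=W_i$.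

**Step 4: every component $C$ arises.** Let $\xi$ be the generic point of $C$. If $\xi(0)\in Y_{reg}$, use Step 2. Otherwise $\xi(0)=p\in Z\cap\operatorname{Sing}Y$, so $C\subset\mathrm{Arc}(p\in Y)\subset\mathrm{Arc}(Z\subset Y)$ and $C$ is a component of $\mathrm{Arc}(p\in Y)$. If $\dim_pZ=2$, then $C\subset W_i$ by Step 3, so $C=W_i$; this is impossible because $W_i\not\subset\mathrm{Arc}(p\in Y)$. As $Z\neq Y$, $\dim_pZ\le1$, and $C$ is in item 2.

**Step 5: item 2 gives components.** This is where Proposition 3 is used. Let $p\in Z\cap\operatorname{Sing}Y$, $\dim_pZ\le1$, $N$ a component of $\mathrm{Arc}(p\in Y)$, and suppose $N\subsetneq C$ for a component $C$ of $\mathrm{Arc}(Z\subset Y)$ with generic point $\xi$. If $\xi(0)=p'\in\operatorname{Sing}Y$, then $C\subset\mathrm{Arc}(p'\in Y)$; as $N\subset C$, $p'=p$, and $N\subsetneq C\subset\mathrm{Arc}(p\in Y)$ contradicts that $N$ is a component. So $\xi(0)\in Y_{reg}$ and $C=W_i$ with $i\in I'$ by Step 2. As $W_i\subset\mathrm{Arc}(Z_i\subset Y)$, $p\in Z_i$. Since $i\in I'$ and $\dim_pZ\le1$, $Z_i$ is a curve through $p$. This contradicts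 Proposition 3.

**Step 6: distinctness.** The components of $\mathrm{Arc}(p\in Y)$ are distinct for fixed $p$ and have different centers for different $p$. The $W_i$ are distinct by Step 1, and no $W_i$ is contained in $\mathrm{Arc}(p\in Y)$ with $p$ singular. $\square$

## 5. Two theorems behind the non-inclusion

Proposition 3 will follow from two results: the singularity is a hypersurface, and on hypersurfaces the non-inclusion holds in every dimension $n\ge2$. Let [KM] be Kollár–Mori, *Birational geometry of algebraic varieties*.

Let $Y$ be normal with $K_Y$ $\mathbb Q$-Cartier. The *index* at $p$ is the least $r\ge1$ with $rK_Y$ Cartier at $p$. Let $\omega$ be a local generator of $\mathcal O(rK_Y)$. For a prime divisor $E$ on a normal $X$ with $g:X\to Y$ proper birational, the *discrepancy* $k_E$ is defined by: $g^*\omega$, an $r$-fold top differential form, has order $rk_E$ along $E$. Put $a_E=k_E+1$. $Y$ is *terminal* if $k_E>0$ for all $g$-exceptional $E$. For example, blowing up a point of a smooth threefold gives $k_E=2$. For the node $\{Q=0\}\subset\mathbb A^4$, blowing up the vertex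 gives $k_E=3-2=1$ by adjunction.

**Theorem A.** Let $p\in Y$ be an isolated normal 3-fold singularity with $K_Y$ $\mathbb Q$-Cartier, arc-wise Nash-trivial. Then $p$ is terminal of index 1, hence (Reid) an isolated hypersurface (cDV) singularity.

**Theorem B.** Let $n\ge2$, let $H=\{f=0\}\subset\mathbb A^{n+1}$ ($f$ a polynomial), with $0\in H$ an isolated singular point. Let $Z\subset H$ be closed, $\dim Z\le1$, let $\eta$ be the generic point of an irreducible component of $\mathrm{Arc}(0\in H)$, and let $w\in\mathrm{Arc}(H)$ with $w(0)\in Z$, $w(0)\ne0$. Then $w\not\rightsquigarrow\eta$.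

**Proof of Proposition 3 from Theorems A and B.**

**Step 1: pass to a polynomial hypersurface.** Arc spaces of open subsets are open, hence stable under generization, so we may replace $Y$ by an affine neighborhood of $p$. As $K_Y$ is $\mathbb Q$-Cartier, Theorem A says that $(Y,p)$ is an isolated hypersurface singularity. By finite determinacy $\widehat{\mathcal O}_{Y,p}\cong\widehat{\mathcal O}_{H,0}$ with $H=\{f=0\}\subset\mathbb A^4$, $f$ a polynomial, $0$ an isolated singular point. By Artin approximation (Publ. IHES 36, Cor. 2.6) there are étale maps $(Y,p)\leftarrow(Y',p')\to(H,0)$ with $Y'$ affine; shrink $Y'$ so that $p'$ is the only point over $p$ and the only point over $0$. As in (1), infinitesimal lifting gives $\mathrm{Arc}(Y')=\mathrm{Arc}(Y)\times_YY'$, and similarly for $H$. The fibers over $p$ and $0$ are the reduced point $p'$, so $\mathrm{Arc}(p\in Y)\cong\mathrm{Arc}(p'\in Y')\cong\mathrm{Arc}(0\in H)$.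

**Step 2: transport the specialization.** Suppose $N\subset\overline{\mathrm{Arc}(Z_1^\circ\subset Y)}$. By Proposition 1, $\mathrm{Arc}(Z_1^\circ\subset Y)$ is irreducible; the center of its generic point $w_0$ is the generic point of $Z_1$, and $w_0\rightsquigarrow\eta_N$, the generic point of $N$. Let $\eta_N'\in\mathrm{Arc}(p'\in Y')$ correspond to $\eta_N$. The map $\mathrm{Arc}(Y')\to\mathrm{Arc}(Y)$ is a base change of an étale map, hence flat, and generizations lift along flat morphisms. So there is $w'\rightsquigarrow\eta_N'$ over $w_0$. Let $w\rightsquigarrow\eta$ be the images in $\mathrm{Arc}(H)$; by Step 1, $\eta$ is the generic point of a component of $\mathrm{Arc}(0\in H)$. The point $w'(0)$ lies over the generic point of $Z_1$, so its closure is a curve. As $Y'\to H$ is quasi-finite, $w(0)$ is the generic point of a curve, so $w(0)\ne0$. This contradicts Theorem B with $n=3$, $Z=\overline{\{w(0)\}}$. $\square$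

Sections 6–8 prove Theorem B, and Sections 9–10 prove Theorem A.

## 6. A finite-dimensional model, and a count that is short by one

Let $f,H,\eta$ be as in Theorem B, with coordinates $x_1,\dots,x_n,y$ and $f_i=\partial f/\partial x_i$, $f_y=\partial f/\partial y$, and so on. Let $N=\overline{\{\eta\}}$ be the component of $\mathrm{Arc}(0\in H)$, let $\kappa=\kappa(\eta)$, and let $(x^\eta,y^\eta)\in\kappa[[t]]^{n+1}$ be its arc; $\kappa$ is generated over $\mathbb C$ by the coefficients.

**Lemma 4.** If $R$ is a local ring and $\operatorname{Spec}R\to\mathrm{Arc}(0\in H)$ maps the closed point to $\eta$, then it maps every point to $\eta$.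

**Proof.** All image points are generizations of $\eta$ in $\mathrm{Arc}(0\in H)$, and $\eta$ is the generic point of a component. $\square$

In other words, a deformation of $\eta$ that keeps the center at $0$ is again generic.

**The number $e$.** First, $\eta$ is not the constant arc. Otherwise apply Lemma 4 to $\mathbb C[s]_{(s)}$ and $\gamma(st)$, with $\gamma$ a nonconstant arc of $H$ through $0$ (parametrize a branch of a curve): the closed point gives the constant arc and the generic point does not. In $\mathcal O_{H,0}$ the ideal of the partial derivatives of $f$ contains a power of the maximal ideal, and this power does not map to $0$ in $\kappa[[t]]$. So some partial derivative is nonzero along $\eta$. Name the coordinates so that $f_y(\eta)\ne0$, and put $e=\operatorname{ord}_tf_y(\eta)$. Then $e\ge1$ because $0$ is singular.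

**The model.** We want a scheme of finite type that records enough of an arc near $\eta$. A nearby arc, centered elsewhere, has $f_y$ vanishing at $e$ points near $t=0$, not at $t=0$ to order $e$. So we allow a monic polynomial $q$ in place of $t^e$. We also allow a nearby fiber $\{f=\delta\}$ in place of $H$.

**Definition.** $\mathbb M_{tot}$ is the affine scheme of data $(q,\bar x_1,\dots,\bar x_n,\bar y,\delta)$: $q$ a monic polynomial in $t$ of degree $e$, $\bar x_i,\bar y$ polynomials in $t$ with $\deg\bar x_i\le2e$, $\deg\bar y\le e$, and $\delta$ a scalar, with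
$$q\mid f_y(\bar x,\bar y),\qquad tq^2\mid f(\bar x,\bar y)-\delta .\tag{2}$$
Put $\mathbb M=\{\delta=0\}$, $\mathrm{ev}:\mathbb M\to H$, $\mathrm{ev}=(\bar x(0),\bar y(0))$, $\mathbb D=\mathrm{ev}^{-1}(0)$, and $u=f_y(\bar x,\bar y)/q$, $c=(f(\bar x,\bar y)-\delta)/(tq^2)$, which are polynomials in $t$ with coefficients regular on $\mathbb M_{tot}$.

The conditions (2) say that remainders of division by monic polynomials vanish. These are $e+(2e+1)=3e+1$ equations in an affine space of dimension $e+n(2e+1)+(e+1)+1$. With
$$d:=n(2e+1)-e$$
every component of $\mathbb M_{tot}$ has dimension $\ge d+1$, and every component of $\mathbb M$ has dimension $\ge d$.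

**Lemma 5.** For an $R$-point of $\mathbb M_{tot}$ and $z_i,\zeta\in R[[t]]$,
$$f(\bar x+tq^2z,\ \bar y+tq\zeta)-\delta=tq^2\Bigl(c+u\zeta+\sum f_i(\bar x,\bar y)z_i+t\,h(\zeta)\Bigr),\tag{3}$$
$$f_y(\bar x+tq^2z,\ \bar y+tq\zeta)=q\,\bigl(u+t\,h'(\zeta)\bigr),\tag{4}$$
with $h,h'$ polynomials in $\zeta$ with coefficients in $R[[t]]$. If $u(0)\in R^\times$, there is a unique $\zeta\in R[[t]]$ making the bracket in (3) zero, and the bracket in (4) is a unit of $R[[t]]$.

**Proof.** In the Taylor expansion of (3) the linear terms are $tq^2\sum f_iz_i$ and $f_y\cdot tq\zeta=tq^2u\zeta$. The higher terms are divisible by $t^2q^4$, $t^2q^3$ or $t^2q^2$, hence by $t\cdot tq^2$. In (4) all correction terms are divisible by $tq$. If $u(0)$ is a unit, so is $u\in R[[t]]$, and the equation reads $\zeta=-u^{-1}\bigl(c+\sum f_iz_i+th(\zeta)\bigr)$. If $\zeta\equiv\zeta'$ mod $t^k$, the right sides agree mod $t^{k+1}$, so $t$-adic iteration gives a unique solution. The bracket in (4) has constant term $u(0)$. $\square$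

**Truncation.** This maps arcs to points of the model. For an arc $(x,y)$ of $H$ over a field with $\operatorname{ord}_tf_y(x,y)=e$, put
$$\mathrm{tr}(x,y)=(t^e,\ x\bmod t^{2e+1},\ y\bmod t^{e+1}).$$
This lies in $\mathbb M$ and has $u(0)\ne0$: $f_y(\bar x,\bar y)\equiv f_y(x,y)$ mod $t^{e+1}$, so $f_y(\bar x,\bar y)$ has order exactly $e$. In $0=f(x,y)$, expanded at $(\bar x,\bar y)$, the linear terms are divisible by $t^{2e+1}$ and $t^e\cdot t^{e+1}$, and the rest by $t^{2e+2}$, so $t^{2e+1}\mid f(\bar x,\bar y)$. Let
$$\theta_0=\mathrm{tr}(\eta)\in\mathbb D,\qquad\delta_N=\operatorname{trdeg}_{\mathbb C}\kappa(\theta_0)=\dim\overline{\{\theta_0\}} .$$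

**Lemma 6.** $\overline{\{\theta_0\}}$ is an irreducible component of $\mathbb D$.

**Proof.** The idea is to lift a generization in $\mathbb D$ to a deformation of $\eta$ with center $0$. Let $\theta'\rightsquigarrow\theta_0$ in $\mathbb D$, $\theta'\ne\theta_0$. As $\mathbb D$ is noetherian, there is a complete discrete valuation ring $K_1[[s]]$ with a map $\operatorname{Spec}K_1[[s]]\to\mathbb D$ sending the closed point to $\theta_0$ and the generic point to $\theta'$. Enlarge $K_1$ to a field $K$ containing $K_1$ and $\kappa$ over $\kappa(\theta_0)$. Write $x_i^\eta=\bar x_i^\eta+t^{2e+1}z_i$ with $z_i\in K[[t]]$. Let $(q,\bar x,\bar y)$ be the $K[[s]]$-point, put $x_i=\bar x_i+tq^2z_i$, $y=\bar y+tq\zeta$, and let $\zeta\in K[[s]][[t]]$ be the solution from Lemma 5; here $u(0)$ is a unit because it is nonzero at $\theta_0$. This is an arc of $H$ over $K[[s]]$ with center $(\bar x(0),\bar y(0))=0$. Modulo $s$ we have $q=t^e$ and $x=x^\eta$. Both $y\bmod s$ and $y^\eta$ have the form $\bar y^\eta+t^{e+1}\zeta$ with $\zeta$ solving the same equation, so by uniqueness the reduction is $\eta$.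 By Lemma 4 the arc over $K((s))$ lies over $\eta$, so $\operatorname{ord}_tf_y=e$ there. By (4), $f_y=q\cdot$unit with $q$ monic of degree $e$, so $q=t^e$. Then $x_i=\bar x_i+t^{2e+1}z_i$ and $y=\bar y+t^{e+1}\zeta$, so $(q,\bar x,\bar y)$ is the truncation of this arc, and $\theta'=\mathrm{tr}(\eta)=\theta_0$, a contradiction. $\square$

**Lemma 7.** Let $\theta_0'$ be the shorter truncation $(x^\eta\bmod t^{2e},\ y^\eta\bmod t^e)$, let $\kappa(\theta_0')\subset\kappa$ be the field generated by its coefficients, and let $\delta'$ be its transcendence degree over $\mathbb C$. Then $\delta_N\ge\delta'+n$.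

**Proof.** We show that the coefficients of $t^{2e}$ in the $x_i^\eta$ move freely. Over $\kappa[c_1,\dots,c_n]$ put $x_i=x_i^\eta+c_it^{2e}$, $y=y^\eta+t^{e+1}\xi$, and write $f_y(\eta)=t^eu'$ with $u'$ a unit. The second- and higher-order terms of $f(x,y)$ are divisible by $t^{4e}$, $t^{3e+1}$ or $t^{2e+2}$, hence by $t^{2e+2}$ as $e\ge1$; also $t\mid f_i(\eta)$, as $\eta(0)=0$ is singular. So
$$f(x,y)=t^{2e+1}\Bigl(u'\xi+\sum t^{-1}f_i(\eta)c_i+t(\cdots)\Bigr),$$
and as in Lemma 5 there is a unique $\xi\in\kappa[c][[t]]$ making the bracket zero; $\xi=0$ at $c=0$ by uniqueness. The resulting arc is centered at $0$. By Lemma 4 for $R=\kappa[c]_{(c)}$, the arc over $\kappa(c)$ lies over $\eta$: there is an embedding $\iota:\kappa\to\kappa(c)$ taking the coefficients of $(x^\eta,y^\eta)$ to those of $(x,y)$. It is the identity on $\kappa(\theta_0')$, and $\iota(x^\eta_{i,2e})=x^\eta_{i,2e}+c_i$, where $x_{i,2e}^\eta$ is the coefficient of $t^{2e}$. The elements $x^\eta_{i,2e}+c_i$ are algebraically independent over $\kappa$, so the $x^\eta_{i,2e}\in\kappa(\theta_0)$ are algebraically independent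 over $\kappa(\theta_0')\subset\kappa(\theta_0)$. $\square$

**The dimension count.** Suppose arcs $w$ with center on a curve $Z$, off $0$, specialize to $\eta$. If $\mathrm{ev}$ is smooth of relative dimension $d-n$ at the corresponding points of $\mathbb M$, these points fill a set of dimension at most $d-n+1$, and $\overline{\{\theta_0\}}$ is a proper closed subset of such a set. So one expects
$$w\rightsquigarrow\eta\ \Longrightarrow\ \delta_N\le d-n .$$
Section 8 proves this. It would suffice to know $\delta_N\ge d-n+1$. The obvious lower bound comes from counting equations: on $\mathbb M_{tot}$ we have $\delta=f(\bar x(0),\bar y(0))$ by (2), so $\mathbb D$ is cut out of $\mathbb M_{tot}$ by the $n+1$ equations $\bar x(0)=0$, $\bar y(0)=0$. Every component of $\mathbb D$ thus has dimension at least $(d+1)-(n+1)=d-n$, and Lemma 6 gives only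
$$\delta_N\ge d-n .$$
The count misses by exactly one. It has used that $0$ is singular only through $e\geq 1$.

*The quadric cone.* For $f=y^2+\sum x_i^2$ we have $\eta=t\psi$ with $\psi$ the generic arc of $H$, so $f_y(\eta)=2t\psi_y$ and $e=1$, $d=3n-1$. The truncation records $q=t$, $\bar x_i=\psi_{i,0}t+\psi_{i,1}t^2$, $\bar y=\psi_{y,0}t$. Where $y\ne0$ the $x_i$ are étale coordinates on $H$, so the $\psi_{i,0},\psi_{i,1}$ are independent and $\psi_{y,0}$ is algebraic over them. Hence $\delta_N=2n=d-n+1$, one more than the equations guarantee.

## 7. The missing dimension, from the Milnor fiber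

If $\delta_N\le d-n$, a slice of $\mathbb M_{tot}$ times a disc maps finitely onto a ball in $\mathbb C^{n+1}$, compatibly with $f$. Over a Milnor fiber we get a finite cover contained in a product (Stein space of dimension $\leq n-1$) $\times$ (disc), and this kills the middle cohomology, which is nonzero at a singular point.

**Proposition 8.** $\delta_N\ge d-n+1$.

**Proof.** Suppose $\delta_N\le d-n$.

**Step 1: a base point and a map $\Psi$.** We turn points of $\mathbb M_{tot}$ into convergent arcs. By Lemma 6 we can pick a closed point $m_0\in\overline{\{\theta_0\}}$ on no other component of $\mathbb D$ and with $u(0)\ne0$ at $m_0$. Then $q=t^e$ at $m_0$, and $\dim_{m_0}\mathbb D=\delta_N$. Use reduced structures from now on. The analytic implicit function theorem applies to $c+u\zeta+th(\zeta)=0$ (with $z=0$) at $(m_0,t=0)$, where the $\zeta$-derivative is $u(0)\ne0$; the coefficients extend to the ambient affine space, so we solve there and restrict. We get an analytic $\zeta(m,t)$ and a germ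
$$\Psi:(\mathbb M_{tot}\times\mathbb C_t,(m_0,0))\to(\mathbb C^{n+1},0),\quad\Psi(m,t)=\bigl(\bar x_m(t),\ \bar y_m(t)+tq_m(t)\zeta(m,t)\bigr),\quad f\circ\Psi=\delta ,$$
the last equality by (3).

**Step 2: the zero fiber of $\Psi$.** We bound $\Psi^{-1}(0)$ in order to make a slice finite. If $\Psi(m,\tau)=0$, then $\delta=f(0)=0$. Moreover $0=f_y(0)=q_m(\tau)\cdot(\text{nonzero})$ by (4), so $q_m(\tau)=0$ and then $(\bar x_m,\bar y_m)(\tau)=0$. So
$$\Psi^{-1}(0)\subset\widehat{\mathbb D}:=\{(m,\tau):m\in\mathbb M,\ (\bar x_m,\bar y_m)(\tau)=0\}.$$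
As $\widehat{\mathbb D}\cap\{\tau=0\}=\mathbb D$, we have $\dim_{(m_0,0)}\widehat{\mathbb D}\le\delta_N+1\le d-n+1$. The projection $\widehat{\mathbb D}\to\mathbb M$ is finite at $(m_0,0)$: over $m_0$, $0=f_y(0)=\tau^eu(\tau)$ forces $\tau=0$ near $0$. So its image is a germ of dimension $\le d-n+1$.

**Step 3: the slice.** We cut $\mathbb M_{tot}$ so that only the point $(m_0,0)$ remains over $0$. Choose $d-n+1$ general affine-linear functions of $(q,\bar x,\bar y)$ vanishing at $m_0$; they cut the image germ of Step 2 down to $\{m_0\}$. Let $\mathcal T\subset\mathbb M_{tot}$ be their (reduced) common zero germ. All its components have dimension $\ge(d+1)-(d-n+1)=n$. On $\mathcal T\times\mathbb C$ we have $\Psi^{-1}(0)=\{(m_0,0)\}$, so $\Psi:(\mathcal T\times\mathbb C,(m_0,0))\to(\mathbb C^{n+1},0)$ is a finite germ. Hence $\dim\mathcal T+1\le n+1$, and $\mathcal T$ is pure of dimension $n$.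

**Step 4: good representatives.** We make the germs into honest finite maps. Choose a ball $B_\epsilon$ of Milnor radius for $f$ at $0$. Choose a neighborhood $\mathcal T_1\times\Delta$ of $(m_0,0)$, relatively compact in a representative of $\mathcal T\times\mathbb C$ of pure dimension $n+1$ on which $\Psi$ is defined, with $\mathcal T_1$ closed analytic in a small open ball, $\Delta$ a disc, $\Psi(\mathcal T_1\times\Delta)\subset B_\epsilon$, and $\Psi^{-1}(0)=\{(m_0,0)\}$ on the closure. On the compact set $\overline{\mathcal T_1\times\Delta}\setminus(\mathcal T_1\times\Delta)$ the function $|\Psi|$ has a positive minimum; choose $\epsilon'<\epsilon$ smaller than it. Then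
$$P:=\Psi^{-1}(B_{\epsilon'})\cap(\mathcal T_1\times\Delta)\to B_{\epsilon'}$$
is proper. Its fibers are compact analytic subsets of an affine space, hence finite. So it is a finite map from a nonempty space of pure dimension $n+1$; its image is closed analytic of dimension $n+1$, so it is surjective.

By relative compactness only finitely many irreducible components of the larger representative of $\mathcal T$ meet $\mathcal T_1$. For $0<|\delta_0|\ll1$, $\delta_0$ is not the value of $\delta$ on any of these components on which $\delta$ is constant. So $\mathcal T_{1,\delta_0}=\mathcal T_1\cap\{\delta=\delta_0\}$ has dimension $\le n-1$. It is closed analytic in a ball, hence Stein.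

**Step 5: a pullback that vanishes.** Let $0<|\delta_0|\ll1$, $X_{\delta_0}=\{f=\delta_0\}$, and $P_{\delta_0}=P\cap\{\delta=\delta_0\}\subset\mathcal T_{1,\delta_0}\times\Delta$. As $\Psi$ maps $\mathcal T_{1,\delta_0}\times\Delta$ into $X_{\delta_0}\cap B_\epsilon$, the composite
$$H^n(X_{\delta_0}\cap B_\epsilon;\mathbb Q)\xrightarrow{\ \cong\ }H^n(X_{\delta_0}\cap B_{\epsilon'};\mathbb Q)\xrightarrow{\ \Psi^*\ }H^n(P_{\delta_0};\mathbb Q)\tag{5}$$
factors through $H^n(\mathcal T_{1,\delta_0}\times\Delta;\mathbb Q)=H^n(\mathcal T_{1,\delta_0};\mathbb Q)$, which is $0$ because $\mathcal T_{1,\delta_0}$ is Stein of dimension $\le n-1$ (Narasimhan, Hamm). The first map is an isomorphism because $X_{\delta_0}$ is transverse to all spheres of radius in $[\epsilon',\epsilon]$ for $|\delta_0|$ small.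

**Step 6: the same pullback is injective.** We construct a trace. As $f\circ\Psi=\delta$ and $P\to B_{\epsilon'}$ is finite and surjective, $P_{\delta_0}\to Q:=X_{\delta_0}\cap B_{\epsilon'}$ is finite and surjective onto a connected complex $n$-manifold, a Milnor fiber. The images of the irreducible components of $P_{\delta_0}$ form a locally finite family of closed analytic subsets covering $Q$, so some component maps onto $Q$. Let $\pi:\tilde P\to Q$ be its normalization, finite of degree $k>0$. For $x\in Q$ and a suitable small ball $W\ni x$, $\pi^{-1}(W)$ is a disjoint union of connected normal spaces $W_j$, one for each point over $x$, with $W_j\to W$ finite and surjective of some degree $k_j$, $\sum k_j=k$. The maps $(a_j)\mapsto\sum k_ja_j$ define a trace $\pi_*\mathbb Q_{\tilde P}\to\mathbb Q_Q$; it is compatible with restriction to nearby points because the local degrees over a nearby point in $W_j$ add up to $k_j$. The composite $\mathbb Q_Q\to\pi_*\mathbb Q_{\tilde P}\to\mathbb Q_Q$ is multiplication by $k$. As $\pi$ is finite, $H^n(\tilde P;\mathbb Q)=H^n(Q,\pi_*\mathbb Q)$. So $H^n(Q;\mathbb Q)\to H^n(\tilde P;\mathbb Q)$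 is injective, and it factors through $H^n(P_{\delta_0};\mathbb Q)$.

**Step 7: the contradiction.** By Steps 5 and 6, $H^n(X_{\delta_0}\cap B_\epsilon;\mathbb Q)=0$. By Milnor this group is $\mathbb Q^\mu$, and $\mu\ge1$ because $0$ is a singular point. $\square$

## 8. What a specialization from the curve would force

**Proposition 9.** If $w\rightsquigarrow\eta$ with $w$ as in Theorem B, then $\delta_N\le d-n$.

Together with Proposition 8 this proves Theorem B. The plan is the one announced in Section 6; the work is in showing that $\mathrm{ev}$ is smooth at the relevant point. Because $\mathrm{Arc}(H)$ is not noetherian, a specialization in it is not, at first, given by a discrete valuation ring; a valuation ring of rank one turns out to be enough.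

**Step 1: an arc over a complete valuation ring of rank one.** This makes the specialization concrete. Let $A$ be the local ring at $\eta$ of the integral scheme $\overline{\{w\}}\subset\mathrm{Arc}(H)$, and let $I\subset A$ be the ideal generated by the $n+1$ coordinates of the center of the universal arc. $I\ne0$ since $w(0)\ne0$, and $I\subset\mathfrak m_A$ since $\eta(0)=0$. A prime of $A$ containing $I$ is a generization of $\eta$ in $\mathrm{Arc}(0\in H)$, hence is $\mathfrak m_A$ by Lemma 4. So $\sqrt I=\mathfrak m_A$. Let $\mathcal V$ be a valuation ring of $\operatorname{Frac}A$ dominating $A$. As $I$ is finitely generated, $I\mathcal V=a\mathcal V$ with $a\ne0$ a nonunit. Put $\mathfrak q=\sqrt{a\mathcal V}$, $\mathfrak p=\bigcap_ja^j\mathcal V$.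

The ideal $\mathfrak q$ is prime, since proper radical ideals of a valuation ring are prime. The ideal $\mathfrak p$ is prime: if $x\notin a^i\mathcal V$ and $x'\notin a^j\mathcal V$, then $a^i\in x\mathcal V$ and $a^j\in x'\mathcal V$, so $a^{i+j}\in xx'\mathcal V$, and $xx'\notin a^{i+j+1}\mathcal V$ because $a$ is a nonunit. A prime $\mathfrak q'\subsetneq\mathfrak q$ does not contain $a$; so for $x\in\mathfrak q'$ and all $j$, $a^j\notin x\mathcal V$, hence $x\in a^j\mathcal V$. Thus $\mathfrak q'\subset\mathfrak p$. Also $a\notin\mathfrak p$. So $\mathcal V_1:=(\mathcal V/\mathfrak p)_{\mathfrak q}$ is a valuation ring of rank one in which $a$ is a nonzero nonunit, and $A\to\mathcal V_1$ is local since $\mathfrak q\cap A\supset\sqrt I=\mathfrak m_A$.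

Let $\mathcal O$ be the completion of $\mathcal V_1$, $F$ its fraction field, $\mathfrak m$ its maximal ideal. We get an arc $(x,y)\in\mathcal O[[t]]^{n+1}$ of $H$ whose reduction mod $\mathfrak m$ lies over $\eta$, with $(x,y)(0)\ne0$ and $(x,y)(0)\in Z(\mathcal O)$: the ideal of $Z$ vanishes at $w(0)$, hence pulls back to $0$ in $A$.

**Step 2: division with remainder over $\mathcal O$.** This is the tool for passing to the model.

**Lemma 10.** Let $g\in\mathcal O[[t]]$ have coefficients of $t^0,\dots,t^{l-1}$ in $\mathfrak m$ and unit coefficient at $t^l$. Then every $h\in\mathcal O[[t]]$ is uniquely $h=gk+\rho$ with $k\in\mathcal O[[t]]$ and $\rho$ a polynomial of degree $<l$.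

**Proof.** Choose $0\ne\alpha\in\mathfrak m$ dividing the first $l$ coefficients of $g$. As $\mathcal O$ is complete of rank one, $\mathcal O$, hence $\mathcal O[[t]]$, is $\alpha$-adically complete and separated. Write $g=g_{<l}+t^l\varepsilon$ with $\varepsilon$ a unit, and $h=h_{<l}+t^l\beta(h)$. The condition on $k$ is $\beta(h)=\beta(gk)=\beta(g_{<l}k)+\varepsilon k$, that is, $k=\varepsilon^{-1}(\beta(h)-\beta(g_{<l}k))$. The linear map $k\mapsto\varepsilon^{-1}\beta(g_{<l}k)$ sends $\alpha^j\mathcal O[[t]]$ into $\alpha^{j+1}\mathcal O[[t]]$, so there is exactly one solution. $\square$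

**Step 3: an $\mathcal O$-point of $\mathbb M$.** We replace the arc by finitely many coefficients. By Lemma 10 with $g=f_y(x,y)$, $l=e$: $t^e=f_y(x,y)k+\rho$. Over the residue field $f_y$ is $t^e$ times a unit, so uniqueness gives $\bar\rho=0$ and $\bar k$ a unit. Hence $k$ is a unit and
$$f_y(x,y)=q\,v,\qquad q=t^e-\rho\ \text{monic of degree }e,\quad q\equiv t^e\ (\mathrm{mod}\ \mathfrak m),\quad v=k^{-1}.$$
Divide by $tq^2$, resp. $tq$:
$$x_i=\bar x_i+tq^2z_i,\qquad y=\bar y+tqz,\qquad\deg\bar x_i\le2e,\ \deg\bar y\le e .$$
Then $f_y(\bar x,\bar y)\equiv f_y(x,y)\equiv0$ mod $q$, and Taylor expansion as in Lemma 5 gives $0=f(x,y)\equiv f(\bar x,\bar y)$ mod $tq^2$. These divisibilities hold in $\mathcal O[[t]]$, hence in $\mathcal O[t]$, by uniqueness of division. So we have an $\mathcal O$-point of $\mathbb M$. Its closed point is $\theta_0$, $u(0)\in\mathcal O^\times$, and $\mathrm{ev}=(x,y)(0)$. Let $\theta_1$ be the image of its generic point. Then $\theta_1\rightsquigarrow\theta_0$, and $\theta_1\ne\theta_0$ because $\mathrm{ev}(\theta_1)\ne0$. As $\mathbb M$ is of finite type,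
$$\operatorname{trdeg}\kappa(\theta_1)\ge\delta_N+1.\tag{6}$$
Let $\tau$ be a root of $q$ in a finite extension $F'/F$, with (complete, rank one) valuation ring $\mathcal O'$ and maximal ideal $\mathfrak m'$. Since $q\equiv t^e$ mod $\mathfrak m$, $\tau\in\mathfrak m'$. The point $(\bar x,\bar y)(\tau)$ lies on $H$ (as $tq^2\mid f(\bar x,\bar y)$) and reduces to $0$, and $u(\tau)\in\mathcal O'^\times$.

**Step 4: $(\bar x,\bar y)(\tau)\ne0$ for every root $\tau$ of $q$.** This keeps us away from the singular point in the tangent space computation. Suppose it is $0$. Then $\tau\ne0$, since $\mathrm{ev}\ne0$. As $\tau$ is topologically nilpotent in the complete ring $\mathcal O'$, $t\mapsto t+\tau$ defines a ring homomorphism $\mathcal O[[t]]\to\mathcal O'[[t]]$ which is the identity modulo $\mathfrak m'$. Let $(x',y')=(x,y)(t+\tau)$. It is an arc of $H$ over $\mathcal O'$ with center $(x,y)(\tau)=(\bar x,\bar y)(\tau)=0$, and its reduction mod $\mathfrak m'$ lies over $\eta$. By Lemma 4 the arc over $F'$ lies over $\eta$. So $f_y(x',y')=q(t+\tau)\cdot$unit has $t$-order $e$ over $F'$, that is, $q=(t-\tau)^e$.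

Let $L$ be the field generated over $\mathbb C$ by the coefficients of $x'\bmod t^{2e}$ and $y'\bmod t^e$. It is isomorphic to $\kappa(\theta_0')$, so it has transcendence degree $\delta'$. As $q(t+\tau)=t^e$, $\bar x_i(t+\tau)\equiv x_i'$ mod $t^{2e}$ and $\bar y(t+\tau)\equiv y'$ mod $t^e$. Only the coefficient of $t^{2e}$ in $\bar x_i(t+\tau)$ and that of $t^e$ in $\bar y(t+\tau)$ are missing. As $\tau\ne0$, they are determined by these residues, $\tau$, and the value $(\bar x,\bar y)(0)$ at $t=-\tau$. Hence $\kappa(\theta_1)\subset L(\tau,(\bar x,\bar y)(0))$. Since $(\bar x,\bar y)(0)\in Z$ and $\dim Z\le1$, Lemma 7 and $n\ge2$ give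
$$\operatorname{trdeg}\kappa(\theta_1)\le\delta'+2\le\delta_N-n+2\le\delta_N ,$$
which contradicts (6).

**Step 5: $\mathbb M$ is smooth of dimension $d$ at $\theta_1$.** Work over $K=\overline F$. Differentiating $f_y(\bar x,\bar y)=qu$ and $f(\bar x,\bar y)=tq^2c$, a tangent vector $(\dot q,\dot x,\dot y)$ with $\deg\dot q<e$ is one that satisfies
$$\sum f_{yi}\dot x_i+f_{yy}\dot y\equiv u\dot q\ (\mathrm{mod}\ q),\qquad\sum f_i\dot x_i+f_y\dot y\equiv2tqc\,\dot q\ (\mathrm{mod}\ tq^2).$$
As $u$ does not vanish at the roots of $q$, it is invertible mod $q$, and $\dot q$ is determined by $(\dot x,\dot y)$. With $v_0u\equiv1$ mod $q$ and $f_y(\bar x,\bar y)=qu$, the second condition becomes $\Lambda(\dot x,\dot y)=0$ for the $K[t]$-linear map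
$$\Lambda:(K[t]/tq^2)^n\oplus K[t]/tq\to K[t]/tq^2,\quad\Lambda(\dot x,\dot y)=\sum(f_i-2tqcv_0f_{yi})\dot x_i+q(u-2tcv_0f_{yy})\dot y .$$
It is surjective. By Nakayama this can be checked at the roots of $tq$. At a root $\tau$ of $q$ the coefficient of $\dot x_i$ is $f_i((\bar x,\bar y)(\tau))$. By Step 4 the point $(\bar x,\bar y)(\tau)\in H$ is not $0$, and it specializes to $0$, so it is a regular point of $H$; since $f_y=qu$ vanishes there, some $f_i\ne0$. At $t=0$, if $q(0)\ne0$, the coefficient of $\dot y$ is $q(0)u(0)\ne0$. So the tangent space has dimension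
$$n(2e+1)+(e+1)-(2e+1)=d .$$
As all components of $\mathbb M$ have dimension $\ge d$, $\mathbb M$ is smooth of dimension $d$ at $\theta_1$.

**Step 6: $\mathrm{ev}$ is smooth at $\theta_1$, of relative dimension $d-n$.** We show that its differential is onto. The value of $\mathrm{ev}$ at $\theta_1$ is nonzero and specializes to $0$, so it is a regular point of $H$. If $\nu$ is tangent to $H$ there, choose $(\dot x,\dot y)$ with value $\nu$ at $t=0$. Then $\Lambda(\dot x,\dot y)$ has value $\sum f_i\nu_i+f_y\nu_{n+1}=0$ at $t=0$, so it lies in $t\,(K[t]/tq^2)=\Lambda(t\cdot\text{domain})$. Hence $(\dot x,\dot y)$ can be corrected by an element of $t\cdot$domain to lie in $\ker\Lambda$, without changing its value at $t=0$. So $d(\mathrm{ev})$ is surjective between the tangent spaces at smooth points.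

**Step 7: conclusion.** By Step 6, $\mathrm{ev}^{-1}(Z)$ has dimension $\le d-n+1$ at $\theta_1\in\mathrm{ev}^{-1}(Z)$. With (6), $\delta_N+1\le\operatorname{trdeg}\kappa(\theta_1)\le d-n+1$. This proves Proposition 9, and with it Theorem B. $\square$

## 9. Arc-wise Nash-trivial singularities are terminal

We turn to Theorem A. Shrink $Y$: affine, $U=Y\setminus p$ smooth, $r$ the index of $K_Y$ at $p$, $\mathcal O(rK_Y)$ generated by a section $\omega$. A divisor over $Y$ whose center meets $U$ and which is exceptional has positive discrepancy, because $U$ is smooth. So let $E$ be a prime divisor over $Y$ with center $p$; we must show $k_E>0$, that is, $a_E>1$.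

The idea is to take an arc transverse to $E$ at a very general point $b\in E$ and a sideways deformation $\Phi$ of it, and to compare two computations of the order of vanishing of the pullback of $\omega$. But $\Phi$ has a two-dimensional source, while $\omega$ is an $r$-fold $3$-form. If the sideways deformations came in an algebraic family with a parameter $\beta$, we would pull back to $(t,s,\beta)$-space; but they are given one at a time. The way out is to differentiate the *coefficients* of $\Phi$: the coordinates of $b$ are transcendental numbers, and there are derivations of $\mathbb C$ that move them.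

**Step 1: the setup.** We fix a field of definition, so that "very general" makes sense. Take $g:X\to Y$ projective, $X$ smooth, $g$ an isomorphism over $U$, $E\subset X$ (blow up the successive centers of $E$, which lie over $p$, and then resolve). Let $k_0\subset\mathbb C$ be a countable algebraically closed field over which $Y,p,\omega,X,g,E$ are defined. Choose an affine open $V\subset X$ meeting $E$, defined over $k_0$, with étale coordinates $x_1,x_2,x_3$ over $k_0$, such that $V\cap g^{-1}(p)=V\cap E$ as sets, $E\cap V=(x_3=0)$, and
$$g^*\omega=(\text{unit})\,x_3^{rk_E}(dx_1\wedge dx_2\wedge dx_3)^{\otimes r}\quad\text{on }V .\tag{7}$$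
Choose $b\in E\cap V$ with $x_1(b),x_2(b)$ algebraically independent over $k_0$. Let $\tilde\varphi$ be an arc in $X$ with $\tilde\varphi(0)=b$, $\tilde\varphi^*x_3=t$, and put $\varphi=g\tilde\varphi$. By fact (c) it has a sideways deformation $\Phi:S=\operatorname{Spec}\mathbb C[[t,s]]\to Y$, so $\Phi^{-1}(p)=\{0\}$ as a set.

**Step 2: lifting $\Phi$ to $X$ after point blow-ups.** $\Phi|_{S\setminus0}$ maps to $U\subset X\subset Y\times\mathbb P^N$. As $\operatorname{Pic}(S\setminus0)=0$ and $\Gamma(S\setminus0,\mathcal O)=\mathbb C[[t,s]]$, the map $S\setminus0\to\mathbb P^N$ is given by $(a_0:\dots:a_N)$ with $a_i\in\mathbb C[[t,s]]$ without common zeros on $S\setminus0$. The ideal $(a_0,\dots,a_N)$ becomes invertible after finitely many point blow-ups over the closed point, so $\Phi$ lifts to $X$ after finitely many point blow-ups. Let $\sigma:S'\to S$ be a composite of the *minimal number* of point blow-ups such that $\Phi$ lifts to $\Phi':S'\to X$. Let $\tilde C\cong\operatorname{Spec}\mathbb C[[t]]$ be the strict transform of $(s=0)$. Then $\Phi'|_{\tilde C}=\tilde\varphi$, as both lift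 $\varphi$, $g$ is separated and an isomorphism over $U$, and the generic point of $\tilde\varphi$ is not in $g^{-1}(p)$.

If $S'=S$, then $\Phi'(0)=b$, $\Phi'(S)\subset V$, and $\Phi'^*x_3$ is a nonzero nonunit, as its restriction to $s=0$ is $t$. Its zero locus is a curve in $\Phi^{-1}(p)$, a contradiction. So there are exceptional curves $G\cong\mathbb P^1$.

**Step 3: numerical facts on $S'$.** Write $K_{S'/S}=\sum k_GG$ for the divisor of the Jacobian of $\sigma$; all $k_G\ge1$. The curves $G$ form a connected negative definite configuration with union $\sigma^{-1}(0)$, and they map to $g^{-1}(p)$. We have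
$$(K_{S'/S}+G)\cdot G=-2\tag{8}$$
by induction on the blow-ups. Blowing up a point changes $K$ to $K'=\pi^*K+G_{new}$, where $G_{new}^2=-1=K'\cdot G_{new}$. For the strict transform of an old $G$ with $\varepsilon\in\{0,1\}$ its multiplicity at the point, the self-intersection drops by $\varepsilon$ and $K\cdot G$ increases by $\varepsilon$.

Call $G$ *contracted* if $\Phi'(G)$ is a point. A contracted $G$ has $G^2\le-2$: if $G^2=-1$, let $S'\to S''$ be the contraction of $G$ (Castelnuovo). Then $S''$ is regular, $S''\to S$ is a composite of one fewer point blow-ups (factorization theorem), and $\Phi'$ factors through $S''$ because it is constant on $G$ and the pushforward of $\mathcal O_{S'}$ is $\mathcal O_{S''}$. This contradicts minimality. So by (8), $K_{S'/S}\cdot G=-2-G^2\ge0$ for contracted $G$.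

On $\Phi'^{-1}(V)$ the zeros of $\Phi'^*x_3$ lie over $p$, so $\operatorname{div}(\Phi'^*x_3)=\sum m_GG$ over the $G$ meeting $\Phi'^{-1}(V)$. All these $m_G\ge1$, since $G$ maps to $g^{-1}(p)$ and $g^{-1}(p)\cap V=E\cap V$. At $o=\tilde C\cap\sigma^{-1}(0)$, where $\Phi'(o)=b$, the intersection number of this divisor with $\tilde C$ is $\operatorname{ord}_tt=1$. So exactly one exceptional curve $G_0$ passes through $o$, and $m_{G_0}=1$.

**Lemma 11.** If $G$ is not contracted and $b\in\Phi'(G)$, then $a_Em_G\ge k_G+1$.

**Proof.**

**Step L1: a derivation of $\mathbb C$.** We choose the constants to differentiate. Let $\Gamma=\Phi'(G)\cap V\subset E$, an irreducible curve containing $b$. As $(x_1,x_2)$ are étale coordinates on $E\cap V$, not both are constant on $\Gamma$. So we can choose $c_0\in\mathbb Q$ such that $x_2-c_0x_1$ is nonconstant on $\Gamma$ (at most one value fails). Put $\beta=x_1(b)$, $\gamma=x_2(b)-c_0x_1(b)$. Choose a transcendence basis $\{\beta,\gamma\}\cup\Upsilon$ of $\mathbb C/k_0$, and let $k_1$ be the algebraic closure of $k_0(\gamma,\Upsilon)$ in $\mathbb C$. Then $\mathbb C$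 is algebraic over $k_1(\beta)$, and $\beta$ is transcendental over $k_1$. Let $D$ be the $k_1$-derivation of $\mathbb C$ with $D\beta=1$.

**Step L2: $x_1|_\Gamma,x_2|_\Gamma$ are algebraically independent over $k_1$.** This will make $D$ detect the curve. Otherwise $P(x_1,x_2)|_\Gamma=0$ with $P\in k_1[X_1,X_2]$ irreducible. As $b\in\Gamma$, $P(\beta,c_0\beta+\gamma)=0$. As $\beta$ is transcendental over $k_1$, $P(X_1,c_0X_1+\gamma)\equiv0$, so $P=\mathrm{const}\cdot(X_2-c_0X_1-\gamma)$, and $x_2-c_0x_1$ is constant on $\Gamma$, a contradiction.

**Step L3: twisted differentials.** These allow us to pull back $3$-forms to a two-dimensional scheme. For $R=\mathbb C[[\rho,r_1]]$ let $\Omega_R=R\,d\rho\oplus R\,dr_1\oplus R\,d\beta$ and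
$$dh=h_\rho\,d\rho+h_{r_1}\,dr_1+D(h)\,d\beta ,$$
with $D$ acting on coefficients. This is a $k_1$-derivation, and it extends to localizations. If an open subset of $\operatorname{Spec}R$ maps to $\operatorname{Spec}B$ with $B$ a $k_1$-algebra, the universal property gives a pullback map from $\Omega_{B/k_1}$, and these maps glue. By the chain rule, a local $\mathbb C$-homomorphism $R\to R'$ of such rings, $\rho\mapsto T$, $r_1\mapsto T_1$, induces $\Omega_R\to\Omega_{R'}$, $d\rho\mapsto dT$, $dr_1\mapsto dT_1$, $d\beta\mapsto d\beta$, compatible with $d$ and with pullbacks. Indeed, for $h=\sum h_{ij}\rho^ir_1^j$ we have $D\bigl(\sum h_{ij}T^iT_1^j\bigr)=\sum D(h_{ij})T^iT_1^j+\sum h_{ij}D(T^iT_1^j)$, and the terms $DT$, $DT_1$ are the $d\beta$-parts of $dT$, $dT_1$.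

Pull back $\omega$, viewed as a section of $(\Omega^3_{U_{k_1}/k_1})^{\otimes r}$ on the $k_1$-model of $U$, by $\Phi|_{S\setminus0}$. The result is $h_0\,(dt\wedge ds\wedge d\beta)^{\otimes r}$ with $h_0\in\Gamma(S\setminus0,\mathcal O)=\mathbb C[[t,s]]$.

**Step L4: two computations at a general point of $G$.** Let $q'\in G$ be a general closed point: $\Phi'(q')\in V$, and $q'$ is on no other exceptional curve. Choose coordinates $(\rho,r_1)$ of $R'=\widehat{\mathcal O}_{S',q'}$ with $G=(\rho=0)$, $x_3=\rho^m$ ($m=m_G$; absorb an $m$-th root of a unit in $\rho$), and $r_1|_G\in\mathbb C(G)$. Consider the pullback of $\omega$ to $R'[1/\rho]$.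

Through $S$: $dt\wedge ds\wedge d\beta=J\,d\rho\wedge dr_1\wedge d\beta$ with $\operatorname{ord}_\rho J=k_G$, so the order along $\rho=0$ is $\ge rk_G$.

Through $V$: since $D$ acts on coefficients, $D(\rho^m)=0$ and $dx_3=m\rho^{m-1}d\rho$. By (7) we get a unit times $\rho^{rk_Em}\bigl(m\rho^{m-1}h\bigr)^r$ with
$$h=\pm(\partial_{r_1}x_1\,Dx_2-\partial_{r_1}x_2\,Dx_1).$$

**Step L5: $h|_{\rho=0}\ne0$.** This pins down the order of the second expression. $h|_{\rho=0}$ is the same expression in $x_1|_G,x_2|_G$, with $\partial_{r_1},D:\mathbb C(G)\to\mathbb C((r_1))$ both $k_1$-derivations. If it vanishes, there is $(\lambda,\mu)\ne(0,0)$ in $\mathbb C((r_1))^2$ such that $\lambda\partial_{r_1}+\mu D$ kills $x_1|_G$ and $x_2|_G$. These two elements are algebraically independent over $k_1$, by Step L2 and because $G\to\Gamma$ is dominant; since $\operatorname{trdeg}\mathbb C(G)/k_1=2$, they form a transcendence basis. So $\lambda\partial_{r_1}+\mu D=0$ on $\mathbb C(G)$. Evaluating on $r_1|_G$ gives $\lambda=0$, and on $\beta$ gives $\mu=0$, a contradiction.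

Hence $rk_Em+r(m-1)\ge rk_G$, that is, $a_Em\ge k_G+1$. $\square$

**Lemma 12.** $a_E>1$.

**Proof.** If $G_0$ is not contracted, Lemma 11 with $m_{G_0}=1$ gives $a_E\ge k_{G_0}+1\ge2$. So suppose $G_0$ is contracted; then $\Phi'(G_0)=b$.

**Step L6: the contracted part around $G_0$ does not fill the fiber.** Let $\mathcal G\supset G_0$ be the connected component containing $G_0$ of the union of the exceptional curves contracted to $b$. An exceptional curve $G'\not\subset\mathcal G$ meeting $\mathcal G$ is not contracted, and $b\in\Phi'(G')$. There is at least one such $G'$. Otherwise $\mathcal G=\sigma^{-1}(0)$ by connectedness, so $\sigma^{-1}(0)\subset\Phi'^{-1}(V)$. The complement of $\Phi'^{-1}(V)$ then has closed image in $S$ not containing $0$, so it is empty, and $\Phi'^{-1}(V)=S'$. So $\Phi'^*x_3\in\Gamma(S',\mathcal O)=\mathbb C[[t,s]]$ is a nonzero nonunit whose zero curve lies in $\Phi^{-1}(p)$, a contradiction.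

**Step L7: negative definiteness.** We carry the inequality of Lemma 11 from the neighbors $G'$ to $G_0$. Let $\mathcal Q=\sum_{G\subset\mathcal G}n_GG$ with $n_G=a_Em_G-k_G$. For $G\subset\mathcal G$, $\Phi'^*x_3$ is defined near $G$, so $\operatorname{div}(\Phi'^*x_3)\cdot G=0$. Moving the terms of the $G'$ to the other side,
$$\mathcal Q\cdot G=-K_{S'/S}\cdot G-\sum_{G'}(a_Em_{G'}-k_{G'})\,G'\cdot G\le-\sum_{G'}G'\cdot G\le0 ,$$
by $K_{S'/S}\cdot G\ge0$ (Step 3) and Lemma 11. By Step L6 the inequality $\mathcal Q\cdot G<0$ is strict for some $G\subset\mathcal G$. Write $\mathcal Q=\mathcal Q_+-\mathcal Q_-$ with effective parts without common components. Then $0\ge\mathcal Q\cdot\mathcal Q_-\ge-\mathcal Q_-^2\ge0$, so $\mathcal Q_-=0$ by negative definiteness. Now $\mathcal Q\ne0$. If some $n_G$ were $0$, by connectedness of $\mathcal G$ there would be such a $G$ meeting a curve with positive coefficient, so that $\mathcal Q\cdot G>0$, a contradiction. So all $n_G>0$, and $a_E=a_Em_{G_0}>k_{G_0}\ge1$. $\square$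

Hence $Y$ is terminal at $p$.

## 10. The index is one

Terminal singularities may have index $r>1$. We exclude this with the index-one cover, by asking how arcs lift to it, as in the non-example of Section 3.

**Step 1: the index-one cover.** Let $\pi:\tilde Y\to Y$ be the index-one cover [KM, 5.19]: cyclic of degree $r$, étale over $U$, $\tilde Y$ normal. There is one point $\tilde p$ over $p$: its ring is $\bigoplus_{i=0}^{r-1}\mathcal O_Y(-iK_Y)$ with multiplication through $\omega$. If a section $s$ of degree $i$, $0<i<r$, had $s^r\in\mathcal O_Y$ nonzero at $p$, then $s$ would generate $\mathcal O_Y(-iK_Y)$ at $p$, contradicting the minimality of $r$. So all such $s$ are nilpotent in the fiber over $p$. $\tilde Y$ is irreducible: every component is finite and surjective over $Y$, hence contains $\tilde p$, where $\tilde Y$ is normal.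

**Lemma 13.** If $\varphi$ is an arc through $p$ with $\varphi(\operatorname{Spec}\mathbb C((t)))\in U$, then the pullback of the étale cover $\tilde Y|_U\to U$ to $\operatorname{Spec}\mathbb C((t))$ is trivial.

**Proof.** Let $\Phi$ be a sideways deformation, by fact (c). The pullback of $\tilde Y|_U$ to $S\setminus0$ is finite étale, so it extends to a finite étale cover of $S$ (Zariski–Nagata purity), which is trivial since $\mathbb C[[t,s]]$ is strictly henselian. Restrict to $s=0$, $t\ne0$. $\square$

**Step 2: the cover is étale over a resolution.** Let $g:X\to Y$ be a projective resolution, an isomorphism over $U$, with $F=g^{-1}(p)_{red}$ an snc divisor. Let $\tilde X$ be the normalization of $X$ in $\mathbb C(\tilde Y)$; over $U$ it is $\tilde Y|_U$. Suppose $\tilde X\to X$ is not étale. By purity of the branch locus it ramifies over the generic point of some component $E$ of $F$. The ramification index $j>1$ is the same for all primes over $E$, as the cover is Galois. Near a general point of $E=(x_3=0)$, $\tilde X\to X$ is analytically a disjoint union of copies of $v^j=x_3$, times the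 identity in the other coordinates. Let $\varphi$ be the image in $Y$ of the arc $x_1,x_2$ constant, $x_3=t$. The pullback of the cover to $\operatorname{Spec}\mathbb C((t))$ is a union of copies of $\operatorname{Spec}\mathbb C((t^{1/j}))$, which is not trivial. This contradicts Lemma 13. So $\tilde X\to X$ is étale of degree $r$.

**Step 3: $\tilde X$ is a resolution of $\tilde Y$.** We can now compare the two resolutions. $\tilde X$ is smooth. It maps to $\tilde Y$, since functions on $\tilde Y$ are integral over $\mathcal O_Y$. The map $\tilde X\to\tilde Y$ is proper, birational, and an isomorphism over $\pi^{-1}(U)$. The reduced fiber over $\tilde p$ is $\tilde F=F\times_X\tilde X$; it is projective, being finite over $F$, and snc, because the preimages of the components of $F$ are smooth. $Y$ and $\tilde Y$ are klt, hence have rational singularities [KM, 5.20, 5.22].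

**Step 4: $\chi(\mathcal O_F)=1=\chi(\mathcal O_{\tilde F})$.** Rational singularities control the fiber. $F$ is connected by Zariski's main theorem, and it is reduced and projective, so $H^0(F,\mathcal O_F)=\mathbb C$. Let $i>0$. The map $H^i(F,\mathbb C)\to H^i(F,\mathcal O_F)$ is surjective, since $F$ is projective snc and $H^i(F,\mathcal O_F)=\mathrm{Gr}^0$ of the Hodge filtration. By proper base change every class in $H^i(F,\mathbb C)$ extends to $H^i(g^{-1}B,\mathbb C)$ for some small Stein neighborhood $B$ of $p$. But $H^i(g^{-1}B,\mathcal O)=\Gamma(B,R^ig_*\mathcal O)=0$. By the commutative square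
$$\begin{array}{ccc}H^i(g^{-1}B,\mathbb C)&\to&H^i(g^{-1}B,\mathcal O)=0\\ \downarrow&&\downarrow\\ H^i(F,\mathbb C)&\to&H^i(F,\mathcal O_F)\end{array}$$
the image of the class in $H^i(F,\mathcal O_F)$ is $0$. So $H^i(F,\mathcal O_F)=0$. The same argument applies to $\tilde F$.

**Step 5: $\chi(\mathcal O_{\tilde F})=r\,\chi(\mathcal O_F)$.** This is multiplicativity under étale covers. For $F=\bigcup F_i$ and $F_I=\bigcap_{i\in I}F_i$, the sequence $0\to\mathcal O_F\to\bigoplus\mathcal O_{F_i}\to\bigoplus\mathcal O_{F_{ij}}\to\cdots$ is exact, and so is its étale pullback to $\tilde F$. So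
$$\chi(\mathcal O_F)=\sum_{I\ne\emptyset}(-1)^{|I|-1}\chi(\mathcal O_{F_I}),$$
and likewise for $\tilde F$ with $\tilde F_I=F_I\times_F\tilde F$. Each $F_I$ is smooth projective, and by Hirzebruch–Riemann–Roch
$$\chi(\mathcal O_{\tilde F_I})=\int\mathrm{td}(\tilde F_I)=r\int\mathrm{td}(F_I)=r\,\chi(\mathcal O_{F_I}),$$
since $\tilde F_I\to F_I$ is étale of degree $r$.

**Step 6: conclusion.** By Steps 4 and 5, $1=r$. So $p$ is terminal of index $1$, and by Reid (*Minimal models of canonical 3-folds*, Thm 1.1; [KM, 5.38]) it is an isolated cDV hypersurface singularity. This proves Theorem A. With Theorem B it gives Proposition 3, and so, by Section 4, Theorem C. $\blacksquare$
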